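# A growth law for one-term distributive homology, and an eight-element spindle that breaks it

## Ranks of the form $Am^n+B(-1)^n$

Take a finite set $X$ with $m$ elements and a binary operation, and build from it a chain complex whose group in degree $n$ has rank $m^{n+1}$. How do the homology groups grow with $n$? The answer one would first guess is: like $m^n$, up to an alternating correction, so that ranks have the form $Am^n+B(-1)^n$. Such sequences are exactly the solutions of a recurrence with characteristic polynomial $(\lambda-m)(\lambda+1)=\lambda^2-(m-1)\lambda-m$, namely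
$$r_{n+1}=(m-1)r_n+m\,r_{n-1}.$$
The guess studied here is this recurrence, lifted from ranks to groups. First we need the complex.

**Definition (shelf, spindle).** A *shelf* is a set $X$ with an operation $*$ that is right self-distributive: $(x*y)*z=(x*z)*(y*z)$ for all $x,y,z$. It is a *spindle* if also $x*x=x$ for all $x$.

For instance, $x*y=x$ and $x*y=y$ both define spindles. If $f\colon X\to X$ is any map, then $x*y=f(x)$ is a shelf, since both sides of the axiom equal $f(f(x))$. It is a spindle only for $f=\mathrm{id}$. Throughout, $X$ is finite and nonempty.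

**Definition (one-term distributive homology).** Put $C_n(X)=\mathbb ZX^{n+1}$ for $n\ge 0$, and for $n\ge1$ let $\partial=\sum_{i=0}^n(-1)^i\partial_i\colon C_n(X)\to C_{n-1}(X)$, where $\partial_0(x_0,\dots,x_n)=(x_1,\dots,x_n)$ and
$$\partial_i(x_0,\dots,x_n)=(x_0*x_i,\dots,x_{i-1}*x_i,x_{i+1},\dots,x_n)\qquad(1\le i\le n).$$
So $\partial_i$ removes $x_i$ and lets it act on everything to its left. The homology is $H_n(X)$, with integer coefficients. For a spindle, $C^D(X)$ is the subcomplex spanned by the tuples with $x_i=x_{i+1}$ for some $i$, and the *normalized homology* $\mathrm{HN}_n(X)$ is the homology of $C(X)/C^D(X)$. (That $\partial^2=0$ and that $C^D(X)$ is a subcomplex is checked in Step 1 below.)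

**Growth Conjecture.** Let $X$ be a finite nonempty shelf. For every integer $n$ with $n\ge|X|-2$ and $n\ge2$,
$$H_{n+1}(X)\cong H_n(X)^{\oplus(|X|-1)}\oplus H_{n-1}(X)^{\oplus|X|}. \tag{1}$$
If $X$ is a spindle, then also, for all such $n$,
$$\mathrm{HN}_{n+1}(X)\cong \mathrm{HN}_n(X)^{\oplus(|X|-1)}. \tag{2}$$

The problem is to prove or disprove this. Its source is Alissa S. Crans, Józef H. Przytycki, Krzysztof K. Putyra, "Torsion in one-term distributive homology", arXiv:1306.1506 (2013). We test it by hand.

*One element.* Here $C_n=\mathbb Z$, and $\partial\colon C_n\to C_{n-1}$ is an alternating sum of $n+1$ identities: $0$ for $n$ odd, the identity for $n$ even. So $H_n=0$ for $n\ge1$. The quotient $C/C^D$ vanishes in degrees $\ge1$. Both laws read $0\cong0$.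

*The operation $x*y=x$.* Now $\partial_i$ just deletes $x_i$. Fix $y\in X$ and put $h(x_0,\dots,x_n)=(y,x_0,\dots,x_n)$. Then $\partial_0h=\mathrm{id}$ and $\partial_{i+1}h=h\partial_i$, so $\partial h=\mathrm{id}-h\partial$ in degrees $\ge1$. Since $h$ preserves $C^D$, we get $H_n=\mathrm{HN}_n=0$ for $n\ge1$, and both laws hold.

*The operation $x*y=y$.* Now $\partial_i(x_0,\dots,x_n)=(x_i,\dots,x_i,x_{i+1},\dots,x_n)$ with $i$ copies of $x_i$ in front. In particular $\partial_0=\partial_1$, and these two cancel. In low degrees,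
$$\partial(x,y)=0,\qquad \partial(x,y,z)=(z,z),\qquad \partial(x,y,z,w)=(z,z,w)-(w,w,w),$$
$$\partial(x,y,p,q,r)=(p,p,q,r)-(q,q,q,r)+(r,r,r,r).$$

* Degree 1: all of $C_1$ is cycles, and the boundaries are spanned by the $(z,z)$. So $\operatorname{rk}H_1=m^2-m$.
* Degree 2: the cycles have rank $m^3-m$, and the boundaries have basis $(z,z,w)-(w,w,w)$ with $z\ne w$. So $\operatorname{rk}H_2=m^3-m-(m^2-m)=(m-1)m^2$.
* Degree 3: the cycles have rank $m^4-(m^2-m)$. Taking $p=q$, the boundaries contain all $(r,r,r,r)$. So they have basis these together with $(p,p,q,r)-(q,q,q,r)$, $p\ne q$, and have rank $m+(m-1)m^2$. So $\operatorname{rk}H_3=m^4-m^3=(m-1)m^3$.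

In each degree the listed basis of boundaries extends to a basis of $C_n$, so the three groups are free. Law (1) at $n=2$ holds: $(m-1)m^3=(m-1)\cdot(m-1)m^2+m\cdot(m-1)m$. For the normalized complex, every $\partial_i$ with $i\ge2$ produces a degenerate tuple and $\partial_0-\partial_1=0$. So the differential is zero, $\mathrm{HN}_n$ is free of rank $m(m-1)^n$, and (2) holds for all $n$.

So the guess survives. Nevertheless it is false, in both parts. We shall see a spindle with $8$ elements for which both isomorphisms fail, already at the level of ranks, for every $n\ge2$, and in particular for every $n\ge|X|-2=6$.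

## Spindles built from commuting maps

In the operation $x*y=y$ every element acts as a constant map. We enlarge this example by letters $d_1,\dots,d_v$ that act by prescribed commuting maps.

**Definition (the spindle $X(C,g)$).** Let $C$ be a finite nonempty set, $D=\{d_1,\dots,d_v\}$ a finite set disjoint from $C$ ($v\ge0$), and $g_1,\dots,g_v\colon C\to C$ pairwise commuting maps. On $X=C\sqcup D$ put, for $x\in X$ and $c\in C$,
$$x*c=c,\qquad c*d_j=g_j(c),\qquad d_i*d_j=d_i. \tag{3}$$

For $v=0$ this is the operation $x*y=y$ on $C$. For $v=1$, $C=\{\theta,s\}$ and $g$ constant equal to $\theta$, we get three elements $\theta,s,d$ with $x*\theta=\theta$, $x*s=s$, $\theta*d=s*d=\theta$, $d*d=d$.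

**Lemma 1.** $X(C,g)$ is a spindle.

*Proof.* Clearly $c*c=c$ and $d_j*d_j=d_j$. We check $(x*y)*z=(x*z)*(y*z)$.

* $z=c\in C$: the left side is $c$, the right side is $c*c=c$.
* $z=d_j$, $y=c\in C$: the left side is $c*d_j=g_j(c)$. The right side is $(x*d_j)*g_j(c)=g_j(c)$.
* $z=d_j$, $y=d_i$: the left side is $(x*d_i)*d_j$. The right side is $(x*d_j)*(d_i*d_j)=(x*d_j)*d_i$. For $x\in D$ both are $x$. For $x\in C$ they are $g_jg_i(x)$ and $g_ig_j(x)$, which agree. $\square$

The homology of these spindles will be expressed by a classical complex. Write $m=|X|=|C|+v$, and let $V=\ker(\mathbb ZC\to\mathbb Z)$ be the kernel of the coefficient sum. It is spanned by differences $c-c'$. Each $g_j$ extends linearly to $\mathbb ZC$ and maps $V$ to $V$.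

**Definition (Koszul complex).** The Koszul complex of $g_1,\dots,g_v$ on $V$ is $V\otimes\Lambda^\bullet\mathbb Z^v$ with
$$\kappa(u\otimes e_{i_1}\wedge\dots\wedge e_{i_k})=\sum_{l=1}^k(-1)^{l-1}g_{i_l}(u)\otimes e_{i_1}\wedge\cdots\widehat{e_{i_l}}\cdots\wedge e_{i_k}. \tag{4}$$
In terms of the contractions $\iota_j(e_{i_1}\wedge\cdots\wedge e_{i_k})=\sum_l(-1)^{l-1}[j=i_l]\,e_{i_1}\wedge\cdots\widehat{e_{i_l}}\cdots\wedge e_{i_k}$, it is $\kappa=\sum_jg_j\otimes\iota_j$. (Here $[P]$ is $1$ if $P$ is true and $0$ otherwise.) We have $\kappa^2=0$ because the $g_j$ commute and the $\iota_j$ anticommute. Its homology is denoted $\mathcal H_i$. Put $b_i=\operatorname{rank}\mathcal H_i$ and $b(t)=\sum_ib_it^i$, so that $\deg b\le v$.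

For $v=0$ the complex is $V$ in degree $0$. For $v=1$ it is $V\xrightarrow{\,g_1\,}V$, with $\mathcal H_0=V/g_1V$ and $\mathcal H_1=\ker(g_1|_V)$. For $v=2$ it is $V\to V^2\to V$. In the three-element example $V=\mathbb Z(s-\theta)$ and $g=0$ on $V$, so $\mathcal H_0=\mathcal H_1=\mathbb Z$ and $b=1+t$. If instead $C=\{a,b\}$ and $g$ swaps $a$ and $b$, then $g=-1$ on $V$ and $\mathcal H_0=\mathcal H_1=0$.

**Theorem 1.** Let $X=X(C,g)$. Define integers $\gamma_n,\gamma_n^N$ by
$$\sum_n\gamma_nt^n=\frac1{(1+t)^v(1-mt)},\qquad \sum_n\gamma^N_nt^n=\frac{1+t}{(1+t)^v(1-(m-1)t)}. \tag{5}$$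
They are nonnegative, and for all $n\ge1$
$$H_n(X)\cong\bigoplus_i\mathcal H_i^{\oplus\gamma_{n-i}},\qquad \mathrm{HN}_n(X)\cong\bigoplus_i\mathcal H_i^{\oplus\gamma^N_{n-i}}. \tag{6}$$

For $v=0$ this gives $H_n\cong V^{\oplus m^n}$, of rank $(m-1)m^n$, in agreement with the hand computation. The proof takes the next two sections.

## A spare letter in $C$ makes the complex contractible

**Step 1: rewrite everything in terms of words.** The aim is to include a degree for the empty word and to check that we have complexes.

Let $T_n=\mathbb ZX^n$ be the free abelian group on words of length $n\ge0$, and $T=\bigoplus_nT_n$. Let $K$ be $T$ with differential $\partial=\sum_{i=1}^n(-1)^{i-1}\delta_i$ on $T_n$, where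
$$\delta_i(x_1\cdots x_n)=(x_1*x_i)\cdots(x_{i-1}*x_i)\,x_{i+1}\cdots x_n .$$
For $i<j$ we claim
$$\delta_i\delta_j=\delta_{j-1}\delta_i. \tag{7}$$
Indeed, both sides remove $x_i$ and $x_j$. Letters after position $j$ are untouched, and letters $x_k$ with $i<k<j$ become $x_k*x_j$ on both sides. A letter $x_k$ with $k<i$ becomes $(x_k*x_j)*(x_i*x_j)$ on the left and $(x_k*x_i)*x_j$ on the right. These agree by self-distributivity. Now split $\partial^2=\sum(-1)^{i+j}\delta_i\delta_j$ into the terms with $i<j$ and those with $i\ge j$. By (7) the term $(i,j)$ with $i<j$ equals $(-1)^{i+j}\delta_{j-1}\delta_i$, while the term with indices $(j-1,i)$, for which $j-1\ge i$, has sign $(-1)^{i+j-1}$. These cancel in pairs, so $\partial^2=0$.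

With $(x_0,\dots,x_n)$ read as a word of length $n+1$, we have $C_n(X)=K_{n+1}$ for $n\ge0$ with the same differential, and $K_0=\mathbb Z$. For $n\ge1$ the group $H_{n+1}(K)$ involves only $K_{n+2},K_{n+1},K_n$, all of positive degree. Hence $H_n(X)=H_{n+1}(K)$ for $n\ge1$.

Let $T^D\subset T$ be spanned by the words with two equal adjacent letters, and $T^N=T/T^D$, which is free on the remaining words. If $x_k=x_{k+1}$, then $\delta_k$ and $\delta_{k+1}$ give the same word, because $x_k*x_{k+1}=x_k=x_{k+1}$, and they carry opposite signs. Every other $\delta_i$ either leaves both letters alone or acts on both by $*x_i$, so an equal adjacent pair survives. So $T^D$ is a subcomplex, and $\mathrm{HN}_n(X)=H_{n+1}(T^N)$ for $n\ge1$.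

**Step 2: prefix a letter of $C$.** The aim is a contractible complex that maps onto $K$, so that the homology of $K$ is that of the kernel.

In the test $x*y=x$ we contracted by prefixing a fixed letter $y$. In general this fails: the face that removes $x_i$ from $yw$ changes $y$ into $y*x_i$. The remedy is to carry the letter along as a coordinate. Let $B_n=\mathbb ZC\otimes T_n$ $(n\ge0)$, with basis $(c;x_1\cdots x_n)$ and $\partial=\sum_{i=1}^n(-1)^{i-1}\beta_i$, where
$$\beta_i(c;x_1\cdots x_n)=\bigl(c*x_i;\,(x_1*x_i)\cdots(x_{i-1}*x_i)\,x_{i+1}\cdots x_n\bigr).$$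
By (3), $C*X\subset C$, so this makes sense. The $\beta_i$ are the faces $\delta_{i+1}$ on words that begin in $C$, so they satisfy (7) with shifted indices, and $\partial^2=0$. Put
$$\eta(c;w)=(c;cw).$$
Then, for $w=x_1\cdots x_n$,
$$\beta_1\eta(c;w)=(c*c;w)=(c;w),\qquad \beta_{i+1}\eta(c;w)=\bigl(c*x_i;(c*x_i)(x_1*x_i)\cdots(x_{i-1}*x_i)x_{i+1}\cdots\bigr)=\eta\beta_i(c;w).$$
Thus $\partial\eta=\mathrm{id}+\sum_{i=1}^n(-1)^i\eta\beta_i=\mathrm{id}-\eta\partial$ in all degrees $n\ge0$, and $H_*(B)=0$.

The map $B\to K$, $(c;w)\mapsto w$, is a chain map, surjective because $C\ne\emptyset$. Its kernel is $L=V\otimes T$. The long exact sequence gives $H_{n+1}(K)\cong H_n(L)$ for $n\ge0$, so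
$$H_n(X)\cong H_n(L)\qquad(n\ge1).$$

*The normalized version.* $\mathbb ZC\otimes T^D$ is a subcomplex of $B$. Indeed, if $x_k=x_{k+1}$, then $\beta_k$ and $\beta_{k+1}$ agree on $(c;w)$ (also in the first coordinate, since $c*x_k=c*x_{k+1}$) and cancel, and the other $\beta_i$ keep an equal adjacent pair. Since $cw$ has an equal adjacent pair whenever $w$ has one, $\eta$ preserves $\mathbb ZC\otimes T^D$. So $\eta$ descends to a contraction of $\mathbb ZC\otimes T^N$. From $0\to V\otimes T^N\to\mathbb ZC\otimes T^N\to T^N\to0$ we get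
$$\mathrm{HN}_n(X)\cong H_n(V\otimes T^N)\qquad(n\ge1).$$

## Removing and inserting the letters $d_j$

**Step 3: the differential of $L$.** The aim is to see that only the letters $d_j$ matter.

For $u\in V$ and $c\in C$ we have $u*c=(\text{coefficient sum of }u)\,c=0$, and $u*d_j=g_j(u)$. So only positions with a letter in $D$ contribute, and
$$\partial_L(u\otimes w)=\sum_{j=1}^vg_j(u)\otimes\Delta_j(w),\qquad \Delta_j(x_1\cdots x_n)=\sum_{i:\,x_i=d_j}(-1)^{i-1}(x_1*d_j)\cdots(x_{i-1}*d_j)\,x_{i+1}\cdots x_n. \tag{8}$$

In the three-element example $g=0$ on $V=\mathbb Z(s-\theta)$. So $\partial_L=0$ and $H_n\cong T_n$ has rank $3^n$ for $n\ge1$, while $\mathrm{HN}_n\cong T^N_n$ has rank $3\cdot2^{n-1}$. The guess passes again: $3^{n+1}=2\cdot3^n+3\cdot3^{n-1}$.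

**Step 4: relations between removals and insertions.** The aim is to find enough algebra to split off the $D$-letters. Let $\ell_j(w)=d_jw$. We claim
$$\Delta_i\Delta_j=-\Delta_j\Delta_i,\qquad \Delta_j^2=0,\qquad \Delta_i\ell_j+\ell_j\Delta_i=[i=j], \tag{9}$$
and that all $\Delta_j,\ell_j$ preserve $T^D$.

*First two relations.* Acting by $*d_j$ keeps letters of $C$ in $C$ and fixes letters of $D$. So after one removal the remaining occurrences of each letter of $D$ are the old ones. Hence both $\Delta_i\Delta_j(w)$ and $\Delta_j\Delta_i(w)$ are sums over pairs of distinct positions, one with letter $d_i$ and one with letter $d_j$; they differ in the order of the two removals. Let the two positions be $p<q$. Removing $q$ first and then $p$ gives the sign $(-1)^{q-1}(-1)^{p-1}$. Removing $p$ first shifts $q$ to $q-1$ and gives $(-1)^{p-1}(-1)^{q-2}$. The resulting words agree: letters between $p$ and $q$ are acted on by $x_q$ only, letters before $p$ by both $x_p$ and $x_q$, and $*d_i$, $*d_j$ commute on $X$ (on $C$ the maps $g_i,g_j$ commute, and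 on $D$ both are the identity). So the two orders contribute opposite terms. For $i\ne j$ this gives the first relation. For $i=j$ both orders occur in $\Delta_j^2$ and cancel.

For example, let $w=c\,d_1d_2$. Then $\Delta_1w=-g_1(c)d_2$ and $\Delta_2w=g_2(c)d_1$, so $\Delta_2\Delta_1w=g_2g_1(c)$ and $\Delta_1\Delta_2w=-g_1g_2(c)$.

*Third relation.* In $\Delta_i(d_jw)$ the first letter contributes $[i=j]\,w$. Every other removal sits one position further right than in $w$ and acts on the first letter by $d_j*d_i=d_j$. So $\Delta_i(d_jw)=[i=j]\,w-d_j\Delta_i(w)$.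

*Preserving $T^D$.* For $\ell_j$ this is clear. For $\Delta_j$, let $x_k=x_{k+1}$. If this letter is $d_j$, the removals at $k$ and $k+1$ give the same word (because $d_j*d_j=d_j$) with opposite signs. Every removal elsewhere keeps an equal adjacent pair. So the operators and the relations (9) descend to $T^N$, and the differential of $V\otimes T^N$ is $\sum_jg_j\otimes\Delta_j$.

**Step 5: the relations force an exterior algebra to split off.** The aim is to write $T$ as $\Lambda^\bullet\mathbb Z^v\otimes G$ with $\Delta_j$ becoming contraction.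

**Lemma 2.** Let $T$ be a graded abelian group, zero in negative degrees, with operators $\Delta_j$ of degree $-1$ and $\ell_j$ of degree $+1$ $(1\le j\le v)$ satisfying (9). Let $G=\bigcap_j\ker\Delta_j$. Then
$$\Phi\colon\Lambda^\bullet\mathbb Z^v\otimes G\to T,\qquad e_{i_1}\wedge\dots\wedge e_{i_k}\otimes g\mapsto\ell_{i_1}\cdots\ell_{i_k}g\quad(i_1<\dots<i_k)$$
is an isomorphism, and $\Delta_j\Phi=\Phi(\iota_j\otimes1)$.

*Proof.* By (9), moving $\Delta_j$ to the right past $\ell_{i_l}$ changes the sign and adds a term in which $\ell_{i_l}$ is deleted if $i_l=j$. So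
$$\Delta_j\ell_{i_1}\cdots\ell_{i_k}g=\sum_l(-1)^{l-1}[j=i_l]\,\ell_{i_1}\cdots\widehat{\ell_{i_l}}\cdots\ell_{i_k}g+(-1)^k\ell_{i_1}\cdots\ell_{i_k}\Delta_jg,$$
and the last term is $0$. This is the second claim.

For the first, let $T^{(r)}=\bigcap_{j\le r}\ker\Delta_j$, so $T^{(0)}=T$ and $T^{(v)}=G$. Both $\Delta_r$ and $\ell_r$ preserve $T^{(r-1)}$: if $\Delta_jx=0$ for all $j<r$, then $\Delta_j\Delta_rx=-\Delta_r\Delta_jx=0$ and $\Delta_j\ell_rx=-\ell_r\Delta_jx=0$. For $x\in T^{(r-1)}$ write
$$x=(x-\ell_r\Delta_rx)+\ell_r\Delta_rx .$$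
Here $\Delta_rx\in T^{(r)}$ since $\Delta_r^2=0$. The first summand also lies in $T^{(r)}$, because $\Delta_r\ell_r\Delta_rx=(1-\ell_r\Delta_r)\Delta_rx=\Delta_rx$. So $T^{(r-1)}=T^{(r)}+\ell_rT^{(r)}$. If $a+\ell_ra'=0$ with $a,a'\in T^{(r)}$, applying $\Delta_r$ gives $0=\Delta_r\ell_ra'=a'-\ell_r\Delta_ra'=a'$, hence $a=0$. Thus $T^{(r-1)}=T^{(r)}\oplus\ell_rT^{(r)}$, and $\ell_r$ is injective on $T^{(r)}$. Iterating from $r=1$ to $r=v$,
$$T=\bigoplus_{\epsilon\in\{0,1\}^v}\ell_1^{\epsilon_1}\cdots\ell_v^{\epsilon_v}G,$$
each product of $\ell$'s being injective on $G$. This says that $\Phi$ is an isomorphism. $\square$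

For example, in the three-element spindle $G_1=\ker(\Delta_1|_{T_1})$ is spanned by the words $\theta,s$, and $T_1=G_1\oplus\ell_1G_0$, where $G_0=\mathbb Z$ is spanned by the empty word.

**Step 6: conclusion of the proof of Theorem 1.** The aim is to read off the homology and the ranks.

Apply Lemma 2 to $T$. Each $G_n$ is a subgroup of the free abelian group $T_n$ of finite rank, hence free. Since $\Phi$ respects degrees, $\operatorname{rk}T_n=\sum_k\binom vk\operatorname{rk}G_{n-k}$, that is,
$$(1+t)^v\sum_n\operatorname{rk}G_n\,t^n=\sum_nm^nt^n=\frac1{1-mt}.$$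
So $\operatorname{rk}G_n=\gamma_n$, and in particular $\gamma_n\ge0$. Under $1\otimes\Phi$ the complex $L=V\otimes T$ becomes $V\otimes\Lambda^\bullet\mathbb Z^v\otimes G$, and its differential $\sum_jg_j\otimes\Delta_j$ becomes $\sum_jg_j\otimes\iota_j\otimes1=\kappa\otimes1$. As each $G_k$ is free of rank $\gamma_k$, this is a direct sum, over $k\ge0$, of $\gamma_k$ copies of the Koszul complex shifted up by $k$. Hence $H_n(L)\cong\bigoplus_i\mathcal H_i^{\oplus\gamma_{n-i}}$. With Step 2 this is the first half of (6).

For $T^N$ the argument is the same. The rank of $T^N_n$ is the number of words of length $n$ without equal adjacent letters, which is $1$ for $n=0$ and $m(m-1)^{n-1}$ for $n\ge1$. The generating function is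
$$1+\frac{mt}{1-(m-1)t}=\frac{1+t}{1-(m-1)t}.$$
Dividing by $(1+t)^v$ gives $\gamma_n^N$, and the second half of (6) follows. $\blacksquare$

## The factor $(1+t)^{v-1}$, and why two maps are not enough

By Theorem 1, for $n\ge1$ the ranks of $H_n(X)$ and $\mathrm{HN}_n(X)$ are the coefficients of $t^n$ in
$$R(t)=\frac{b(t)}{(1+t)^v(1-mt)},\qquad R^N(t)=\frac{b(t)}{(1+t)^{v-1}(1-(m-1)t)}. \tag{10}$$
Put
$$q(t)=\frac{b(t)}{(1+t)^{v-1}}=(1+t)(1-mt)R(t)=(1-(m-1)t)R^N(t). \tag{11}$$
Since $(1+t)(1-mt)=1-(m-1)t-mt^2$, comparing coefficients of $t^{n+1}$ gives, for all $n\ge2$,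
$$\operatorname{rk}H_{n+1}-(m-1)\operatorname{rk}H_n-m\operatorname{rk}H_{n-1}=[t^{n+1}]q=\operatorname{rk}\mathrm{HN}_{n+1}-(m-1)\operatorname{rk}\mathrm{HN}_n. \tag{12}$$
(The condition $n\ge2$ ensures that only homology in degrees $\ge1$ occurs.) So one power series $q$ measures the failure of both laws on ranks, and the only question is whether $(1+t)^{v-1}$ divides $b$.

**Theorem 2.** Let $X=X(C,g)$.

1. If $v=0$ or $(1+t)^{v-1}\mid b(t)$, both rank recurrences of the conjecture hold for all $n\ge2$. Otherwise both fail for all sufficiently large $n$.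
2. If $v\le2$, both isomorphisms (1) and (2) hold for all $n\ge2$.

*Proof of part 1.* If $v=0$, then $b=b_0$ is constant and $q=b_0(1+t)$. If $v\ge1$ and $(1+t)^{v-1}\mid b$, then $q$ is a polynomial of degree $\le1$, because $\deg b\le v$. In both cases $[t^{n+1}]q=0$ for $n\ge1$, and (12) gives both recurrences.

Otherwise expand $b$ in powers of $1+t$. The exponents are at most $v$, so dividing by $(1+t)^{v-1}$ gives
$$q=(\text{polynomial of degree}\le1)+\sum_{k=1}^r\alpha_k(1+t)^{-k},\qquad r\ge1,\ \alpha_r\ne0 .$$
As $[t^{n+1}](1+t)^{-k}=(-1)^{n+1}\binom{n+k}{k-1}$, for $n\ge1$ we get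
$$[t^{n+1}]q=(-1)^{n+1}\sum_{k=1}^r\alpha_k\binom{n+k}{k-1}.$$
The sum is a polynomial in $n$ of degree exactly $r-1$, since the term with $k$ has degree $k-1$. So it is nonzero for all large $n$, and by (12) both recurrences fail there.

*Proof of part 2.* It has two steps.

**Step 1: the ranks.** The aim is the divisibility in part 1. For $v\ge1$ the Euler characteristic of the Koszul complex is $\operatorname{rk}V\cdot\sum_i(-1)^i\binom vi=0$, and it equals $\sum_i(-1)^ib_i=b(-1)$. So $1+t$ divides $b$. For $v=2$ this is the required divisibility. For $v=1$ nothing is required, and $v=0$ is covered directly. By part 1 both rank recurrences hold for all $n\ge2$.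

**Step 2: there is no torsion.** The aim is to pass from ranks to groups, by showing that all $\mathcal H_i$ are free when $v\le2$.

* $\mathcal H_0=V/\sum_jg_jV$. The subgroup $\sum_jg_jV$ is spanned by the differences of two elements of the same image $g_j(C)$. Let $\bar C$ be the quotient set of $C$ by the equivalence relation generated by identifying any two elements of the same $g_j(C)$. The kernel of $\mathbb ZC\to\mathbb Z\bar C$ is spanned by differences of equivalent elements. Each of these is a sum of the generating differences and their negatives, so this kernel is $\sum_jg_jV\subset V$. Hence $\mathcal H_0$ is the image of $V$ in $\mathbb Z\bar C$, namely $\ker(\mathbb Z\bar C\to\mathbb Z)$, and it is free.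
* For $v\ge1$, $\mathcal H_v$ is a subgroup of $V\otimes\Lambda^v\mathbb Z^v\cong V$, hence free.
* It remains to treat $\mathcal H_1$ for $v=2$. It is a subgroup of the cokernel of $\kappa\colon V\to V^2$, which up to signs and order is $\psi(w)=(g_1w,g_2w)$. We show that $V^2/\psi(V)$ is torsion-free. Let $\tilde\psi\colon\mathbb ZC\to\mathbb ZC\oplus\mathbb ZC$, $c\mapsto(g_1c,g_2c)$. After changing the sign of the second summand, $\tilde\psi$ is the boundary map of a graph with vertex set $C\sqcup C$ and edge set $C$, the edge $c$ joining $g_2(c)$ in the second copy to $g_1(c)$ in the first. So its cokernel is $H_0$ of a graph, which is free. Now let $y\in V^2$ and $py=\psi(w)$ with $w\in V$, $p\ne0$. Then $y$ is a torsion element modulo $\tilde\psi(\mathbb ZC)$, so $y=\tilde\psi(w')$ with $w'\in\mathbb ZC$. The map $g_1$ preserves coefficient sums, so the coefficient sum of $w'$ is that of the first component $g_1w'$ of $y$, which is $0$. Hence $w'\in V$ and $y\in\psi(V)$. So $\mathcal H_1$ is finitely generated and torsion-free, hence free.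

By Theorem 1 all $H_n$ and $\mathrm{HN}_n$ with $n\ge1$ are free of finite rank, and the rank recurrences hold. So both isomorphisms hold for all $n\ge2$. $\blacksquare$

Can one continue this way and prove the law for every $v$? Here the argument stops at an exact point. The Euler characteristic supplies one factor $1+t$ of $b$, whatever $v$ is. The law needs $v-1$ of them. For $v=3$ it needs $b(-1)=0$, which always holds, and in addition $b'(-1)=0$, that is, $\sum_i(-1)^i\,i\,b_i=0$, which nothing in the argument provides.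

Two obvious families with three or more maps still pass. If all $g_j$ vanish on $V$ (constant maps), then $\kappa=0$ and $b=\operatorname{rk}V\cdot(1+t)^v$. If some $g_j$ is bijective on $C$, it is invertible on $V$. From $\iota_i(e_j\wedge x)+e_j\wedge\iota_ix=[i=j]\,x$ we get $\kappa(e_j\wedge x)+e_j\wedge\kappa(x)=g_jx$, where $e_j\wedge$ acts on the exterior factor. So $g_j$ acts as zero on the Koszul homology. It also acts invertibly, because $g_j^{-1}$ commutes with $\kappa$. Hence all $\mathcal H_i=0$ and $b=0$. So at least we want maps of which none is bijective and not all are zero on $V$. The simplest choice is to let a single element $s$ move, to different places under different $g_j$, and to make all composites constant.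

## Three maps with constant composites

**Definition (the spindles $X_{v,k}$).** For $v\ge3$ and $k\ge0$ let $X_{v,k}=X(C,g)$ with
$$C=\{\theta,s,a_1,\dots,a_v,e_1,\dots,e_k\},\qquad g_j(s)=a_j,\qquad g_j(a_i)=g_j(e_i)=g_j(\theta)=\theta .$$
All composites $g_ig_j$ are the constant map $\theta$, so the $g_j$ commute. Here $m=2v+2+k$. Put $X_v=X_{v,0}$.

The elements $e_i$ serve only to enlarge the spindle later. The main example is $X_3$, with $C=\{\theta,s,a_1,a_2,a_3\}$, $D=\{d_1,d_2,d_3\}$ and $|X_3|=8$.

**Theorem 3.** For all $n\ge1$, $H_n(X_3)$ and $\mathrm{HN}_n(X_3)$ are free abelian of ranks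
$$\rho_n=\frac{107\cdot8^n-(-1)^n(9n+26)}{81},\qquad \sigma_n=\frac{87\cdot7^{n-1}-(-1)^n}8 .$$
For every $n\ge2$,
$$\rho_{n+1}=7\rho_n+8\rho_{n-1}+(-1)^n,\qquad \sigma_{n+1}=7\sigma_n+(-1)^n .$$
Hence both assertions of the Growth Conjecture fail for $X_3$ at every $n\ge2$, in particular at every $n\ge|X_3|-2=6$.

For example, $\rho_1,\rho_2,\rho_3=11,84,677$, whereas $7\cdot84+8\cdot11=676$. Likewise $\sigma_2,\sigma_3=76,533$, whereas $7\cdot76=532$. Note the term $n(-1)^n$ in $\rho_n$: the ranks do not have the form $Am^n+B(-1)^n$.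

**Step 1: the Koszul homology of $X_{v,k}$.** The aim is $b(t)$ and the freeness of $\mathcal H_i$, for all $v\ge3$, $k\ge0$ at once.

The group $V$ has basis $\bar s=s-\theta$, $\bar a_i=a_i-\theta$, $\bar e_i=e_i-\theta$, with $g_j\bar s=\bar a_j$ and $g_j\bar a_i=g_j\bar e_i=0$. For $I=\{i_1<\dots<i_r\}$ write $e_I=e_{i_1}\wedge\dots\wedge e_{i_r}$. The Koszul complex is the direct sum of $k$ copies of $\Lambda^\bullet\mathbb Z^v$ with zero differential (one for each $\bar e_i$) and the complex with
$$\bar s\otimes e_I\mapsto\sum_l(-1)^{l-1}\bar a_{i_l}\otimes e_{I\setminus\{i_l\}},\qquad \bar a_i\otimes e_I\mapsto0 .$$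
A basis element $\bar a_i\otimes e_J$ occurs in the image of $\bar s\otimes e_I$ only if $i\notin J$ and $I=J\cup\{i\}$. So for different $I$ with $|I|\ge1$ these images have disjoint supports, and their coefficients are $\pm1$. Replacing one basis element in each support by the corresponding image, we see that the images form part of a basis of $\bigoplus_i\mathbb Z\bar a_i\otimes\Lambda^\bullet\mathbb Z^v$. So the differential is a split injection on $\bar s\otimes\Lambda^{\ge1}$. It follows that every $\mathcal H_i$ is free, and that in degree $i$ the cycles of the second complex are $\bigoplus_j\mathbb Z\bar a_j\otimes\Lambda^i$, together with $\bar s\otimes1$ if $i=0$, while the boundaries have rank $\binom v{i+1}$. So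
$$b_i=k\binom vi+[i=0]+v\binom vi-\binom v{i+1},\qquad b(t)=k(1+t)^v+1+v(1+t)^v-\frac{(1+t)^v-1}t. \tag{13}$$

**Step 2: the defect.** The aim is $[t^{n+1}]q$. Dividing (13) by $(1+t)^{v-1}$, and using $(1+t)^{1-v}+\frac{(1+t)^{1-v}}t=\frac{(1+t)^{2-v}}t$, we get
$$q(t)=k(1+t)+\frac{(vt-1)(1+t)+(1+t)^{2-v}}t. \tag{14}$$
Apart from the summand $(1+t)^{2-v}/t$, this contains only powers of $t$ with exponent $\le1$. So for $n\ge1$
$$[t^{n+1}]q=[t^{n+2}](1+t)^{-(v-2)}=(-1)^n\binom{n+v-1}{v-3}, \tag{15}$$
which is nonzero for every $n\ge1$.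

**Step 3: the explicit ranks for $X_3$.** The aim is to prove Theorem 3. With $v=3$, $k=0$, $m=8$, formula (13) gives
$$b(t)=1+3(1+t)^3-(3+3t+t^2)=1+6t+8t^2+3t^3=(1+t)(1+5t+3t^2).$$
At $t=-1$ the second factor is $-1$, so $(1+t)^2\nmid b$: the missing factor really is missing. All $\mathcal H_i$ are free, so by Theorem 1 the groups $H_n$ and $\mathrm{HN}_n$ are free for $n\ge1$. By (10) the rank generating functions are
$$R=\frac{1+5t+3t^2}{(1+t)^2(1-8t)}=\frac1{81}\left(\frac{107}{1-8t}-\frac{17}{1+t}-\frac9{(1+t)^2}\right),\qquad R^N=\frac{1+5t+3t^2}{(1+t)(1-7t)}.$$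
In $R$, the coefficient at $\frac1{1-8t}$ is the value of $\frac{1+5t+3t^2}{(1+t)^2}$ at $t=\frac18$, which is $\frac{107/64}{81/64}=\frac{107}{81}$. The coefficient at $(1+t)^{-2}$ is the value of $\frac{1+5t+3t^2}{1-8t}$ at $t=-1$, which is $-\frac19$. The remaining one follows from $R(0)=1$: it is $1-\frac{107}{81}+\frac9{81}=-\frac{17}{81}$. Since $[t^n](1+t)^{-2}=(-1)^n(n+1)$,
$$\rho_n=\frac{107\cdot8^n-(-1)^n\bigl(17+9(n+1)\bigr)}{81}=\frac{107\cdot8^n-(-1)^n(9n+26)}{81}.$$
In $R^N$, numerator and denominator have equal degree, so there is a constant, which affects only $n=0$. The coefficient at $\frac1{1-7t}$ is $\frac{1+5/7+3/49}{8/7}=\frac{87}{56}$, and the coefficient at $\frac1{1+t}$ is $\frac{-1}8$. So $\sigma_n=\frac{87}{56}7^n-\frac{(-1)^n}8=\frac{87\cdot7^{n-1}-(-1)^n}8$ for $n\ge1$. The two recurrences with defect $(-1)^n$ are (12) together with (15) for $v=3$. Isomorphic groups have equal rank, so for every $n\ge2$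
$$H_{n+1}(X_3)\not\cong H_n(X_3)^{\oplus7}\oplus H_{n-1}(X_3)^{\oplus8},\qquad \mathrm{HN}_{n+1}(X_3)\not\cong\mathrm{HN}_n(X_3)^{\oplus7}.$$
This disproves both parts of the Growth Conjecture. $\blacksquare$

*A check of $\rho_1=11$ by hand.* We use $H_1(X_3)\cong H_1(L)$ and (8). Here $L_0=V$ has rank $4$ and $L_1=V\otimes T_1$ has rank $32$. The map $L_1\to L_0$ sends $u\otimes c\mapsto0$ and $u\otimes d_j\mapsto g_j(u)$. Its image is spanned by $\bar a_1,\bar a_2,\bar a_3$, so the cycles have rank $29$. In $L_2\to L_1$ only $u=\bar s$ contributes, with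
$$\bar s\otimes d_jc\mapsto\bar a_j\otimes c,\qquad \bar s\otimes c\,d_j\mapsto-\bar a_j\otimes g_j(c),\qquad \bar s\otimes d_id_j\mapsto\bar a_i\otimes d_j-\bar a_j\otimes d_i .$$
The first kind spans rank $3\cdot5=15$, the second lies in that span, and the third adds rank $3$ (one for each $i<j$). So $\operatorname{rk}H_1=29-18=11$.

## Every size from eight on, and recurrences of higher order

**Theorem 4.**

1. For every $N\ge8$ there is a spindle with $N$ elements for which both isomorphisms (1) and (2) fail, by rank, for every $n\ge2$.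
2. For every $v\ge3$ the spindle $X_v$, which has $m=2v+2$ elements, satisfies for all $n\ge2$
$$\operatorname{rk}H_{n+1}-(m-1)\operatorname{rk}H_n-m\operatorname{rk}H_{n-1}=\operatorname{rk}\mathrm{HN}_{n+1}-(m-1)\operatorname{rk}\mathrm{HN}_n=(-1)^n\binom{n+v-1}{v-3}.$$
Moreover $(\operatorname{rk}H_n(X_v))_n$ satisfies, even eventually, no constant-coefficient linear recurrence of order $<v$. So no recurrence of bounded order can hold for all finite spindles.

*Proof of part 1 and of the formula in part 2.* The formula is (12) combined with (15). For part 1 take $X_{3,k}$ with $k=N-8$. It has $8+k=N$ elements, and by (12) and (15) with $v=3$ the defect in both rank recurrences is $(-1)^n\ne0$ for every $n\ge2$.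

*Proof of the statement on recurrences.*

**Step 1: the poles of $R$.** The aim is to count poles with multiplicity. For $X_v$ we have $k=0$, and $R=q/\bigl((1+t)(1-mt)\bigr)$ with (14) gives
$$R(t)=\frac{vt-1+(1+t)^{1-v}}{t(1-mt)} .$$
At $t=-1$ the denominator is $-(1+m)\ne0$ and $vt-1$ is regular, so $R$ has a pole of order exactly $v-1$ there. At $t=\frac1m$ put $x=\frac1m\in(0,1)$. From $\frac1{1+x}\ge1-x\ge0$ and Bernoulli's inequality,
$$(1+x)^{-(v-1)}\ge(1-x)^{v-1}\ge1-(v-1)x .$$
So the numerator at $t=\frac1m$ is at least $\frac vm-1+1-\frac{v-1}m=\frac1m>0$, and $R$ has a simple pole there. The total order of these two poles is $v$.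

**Step 2: a recurrence cancels all poles.** The aim is to bound the order from below. Suppose that $\operatorname{rk}H_n(X_v)$ satisfies, for all large $n$, a constant-coefficient linear recurrence $\sum_{i=0}^rc_i\operatorname{rk}H_{n-i}=0$ of order $r$, with $c_i$ not all zero. Put $Q(t)=\sum_{i=0}^rc_it^i$, a nonzero polynomial of degree $\le r$. The coefficient of $t^n$ in $QR$ vanishes for all large $n$, so $QR$ is a polynomial. Hence $Q$ vanishes at $-1$ to order at least $v-1$ and at $\frac1m$ to order at least $1$. So $r\ge\deg Q\ge v$.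

As $v\ge3$ is arbitrary, no bound on the order of a recurrence can serve all finite spindles. $\blacksquare$
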